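\title{Locally polynomially integrable hypersurfaces that are not quadrics}

\begin{abstract}
A strictly convex smooth hypersurface in $\mathbb R^n$ is locally polynomially integrable if, at each of its points, the volume of the section of its convex hull by the hyperplane parallel to the tangent hyperplane at a small distance $t$ is a polynomial in $t$. It was conjectured that the only such hypersurfaces are pieces of ellipsoids, two-sheeted hyperboloids and elliptic paraboloids in odd-dimensional spaces. We show that this is false for every odd $n\ge 3$. For $n=3$ a counterexample is the part of the quartic $z=(x-y^2)^2+y^2$ over the disc $x^2+y^2<\frac14$, whose section areas are linear in $t$ at every point. The example belongs to a family of hypersurfaces parametrized by quadratic forms, which also contains the quadrics. We prove that every locally polynomially integrable hypersurface is real-analytic on an open dense subset, and that among algebraic surfaces in $\mathbb R^3$ exactly the quadrics and the real Steiner surfaces occur.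
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $n\ge 2$. Throughout the paper $M\subset\mathbb R^n$ is a connected $C^\infty$ hypersurface without boundary (it need not be closed: a small piece of a sphere is allowed) that is \emph{strictly convex}: for every $a\in M$, the hypersurface $M$ lies on one side of its tangent hyperplane $T_a(M)$ and meets it only at $a$. Let $\widehat M$ be the convex hull of $M$ and $\nu_a$ the unit normal at $a$ directed toward $\widehat M$. We move the tangent hyperplane a distance $t$ into $\widehat M$ and record the volume of the section,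
\[
A_M^a(t)=\operatorname{vol}_{n-1}\bigl(\widehat M\cap(T_a(M)+t\nu_a)\bigr).
\]
For small $t>0$ the section is compact, its boundary lies in $M$, and it depends only on the part of $M$ near $a$ (Lemma~\ref{lem:local}).

\begin{definition}
$M$ is \emph{locally polynomially integrable} if for every $a\in M$ there is $\varepsilon_a>0$ such that $A_M^a(t)$ is a polynomial in $t$ for $t\in[0,\varepsilon_a)$.
\end{definition}

The property is affine invariant. An invertible affine map $\Lambda$ preserves convex hulls and sends the hyperplanes parallel to $T_a(M)$ to those parallel to $T_{\Lambda a}(\Lambda M)$, multiplying the distances between them and the volumes inside them by constants; so $A_{\Lambda M}^{\Lambda a}(ct)=c'A_M^a(t)$ with $c,c'>0$.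

The leading term of $A_M^a$ measures curvature. Let $\omega_k$ be the volume of the unit ball in $\mathbb R^k$. At a point where the Gaussian curvature $\kappa$ is positive,
\begin{equation}\label{eq:leading}
A_M^a(t)=\omega_{n-1}2^{\frac{n-1}2}\kappa^{-1/2}\,t^{\frac{n-1}2}(1+o(1)),\qquad t\to0+ .
\end{equation}
Such points are dense in $M$ (Lemma~\ref{lem:curv}), and for even $n$ the exponent is not an integer. Hence there are no locally polynomially integrable hypersurfaces in even-dimensional spaces, and we write $n=2m+1\ge3$.

The basic examples are, up to translations and rotations and with all $a_i\ne0$,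
\begin{enumerate}
\item[(Q1)] the ellipsoid $a_1^2x_1^2+\dots+a_n^2x_n^2=1$;
\item[(Q2)] the sheet $x_n>0$ of the hyperboloid $a_1^2x_1^2+\dots+a_{n-1}^2x_{n-1}^2-a_n^2x_n^2=-1$;
\item[(Q3)] the elliptic paraboloid $a_1^2x_1^2+\dots+a_{n-1}^2x_{n-1}^2-a_n^2x_n=0$;
\end{enumerate}
and their connected open subsets. Indeed, let $g=0$ be the equation of the quadric and let $v$ run over the vectors parallel to $T_a(M)$. Then
\[
g(a+t\nu_a+v)=q(v)+t\,\lambda(v)+bt+b't^2
\]
with $q$ quadratic, $\lambda$ linear and $b,b'$ constants. The form $q$ is definite, because these quadrics contain no line; say $q>0$. Completing the square, the section is an ellipsoid $q(v-tv_0)\le\rho(t)$, where $\rho$ is a polynomial of degree at most $2$, and $A^a_M(t)=\mathrm{const}\cdot\rho(t)^m$. For the unit sphere $A(t)=\omega_{2m}(2t-t^2)^m$.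

This computation uses a rigid property of quadrics: parallel sections are homothetic ellipsoids. For a general $M$ the definition asks that a function of $t$ be a polynomial at every point of $M$, which amounts to infinitely many conditions on the single function whose graph is $M$. It is natural to expect that only the quadrics survive, and this is the conjecture posed in \cite{Agr}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $M$ is locally polynomially integrable, then $n$ is odd and, after an affine transformation, $M$ is a connected open subset of one of the quadrics \textup{(Q1)--(Q3)}.}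
\medskip

The conjecture is false in every odd dimension. The volume of a section does not remember its shape, and a nonlinear change of variables can turn all sections into ellipsoids at once while changing volumes in a controlled way. We write points of $\mathbb R^n$ as $(x,z)$ with $x\in\mathbb R^{n-1}$.

\begin{theorem}\label{thm:A}
Let $n=2m+1\ge3$, $\varphi(x)=(x_1-x_2^2)^2+x_2^2+x_3^2+\dots+x_{2m}^2$, $G=\{|x|<\frac12\}\subset\mathbb R^{2m}$ and $M=\{(x,\varphi(x)):x\in G\}$. Then $M$ is a connected real-analytic hypersurface with $D^2\varphi>0$, so it is strictly convex. For every $a=(x^\circ,\varphi(x^\circ))\in M$ and all small $t\ge0$,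
\[
A_M^a(t)=\omega_{2m}\,(1-p_1)^{-1/2}(1+|p|^2)^{\frac{m+1}2}\,t^m,\qquad p=\nabla\varphi(x^\circ),\quad p_1<1 .
\]
No nonzero polynomial of degree at most $2$ vanishes on $M$, so no affine image of $M$ lies in a quadric.
\end{theorem}

The mechanism behind this example is that all coordinate functions on $M$ are quadratic in suitable parameters. In projective form it gives a family that contains both the example and the quadrics.

\begin{theorem}\label{thm:B}
Let $Q_0,\dots,Q_n$ be real quadratic forms on $\mathbb R^n$, $n=2m+1$, let $V\subset\mathbb P^{n-1}(\mathbb R)$ be open with $Q_0\ne0$ on $V$, and put $F=(Q_1/Q_0,\dots,Q_n/Q_0)$. Assume that $F$ is a diffeomorphism of $V$ onto a hypersurface $M$ that is, up to a rotation of $\mathbb R^n$, the graph of a $C^\infty$ function $\varphi$ with $D^2\varphi>0$ on an open convex set. Then for every $a\in M$ the function $A_M^a(t)$ is, for small $t$, a polynomial of degree at most $n-1$ divisible by $t^{(n-1)/2}$.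
\end{theorem}

In the opposite direction, the condition does force rigidity.

\begin{theorem}\label{thm:C}
Every locally polynomially integrable hypersurface is real-analytic on an open dense subset.
\end{theorem}

\begin{theorem}\label{thm:D}
Let $M\subset\mathbb R^3$ be a strictly convex connected $C^\infty$ surface contained in $\{g=0\}$, where $g\in\mathbb R[x_1,x_2,x_3]$ is irreducible over $\mathbb R$, and let $X\subset\mathbb P^3(\mathbb C)$ be the projective closure of the complex zero set of $g$. The following are equivalent:
\begin{enumerate}
\item[(i)] some nonempty open subset of $M$ is locally polynomially integrable;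
\item[(ii)] either $X$ is a quadric (then $M$ is an open subset of a quadric \textup{(Q1)--(Q3)}), or $X$ is a quartic that is the birational image of $\mathbb P^2$ under $[Q_0:Q_1:Q_2:Q_3]$, where the $Q_i$ are real ternary quadratic forms without common complex zero (a real Steiner surface).
\end{enumerate}
\end{theorem}

We do not settle whether non-algebraic examples exist in $\mathbb R^3$, nor the classification for $n\ge5$. Section~\ref{sec:local} reduces $A_M^a$ to a sublevel set of a convex function; after it, Theorems~\ref{thm:A}--\ref{thm:D} are proved in Sections~\ref{sec:A}--\ref{sec:D}, in this order.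

\section{Sections near a point}\label{sec:local}

The definition of $A^a_M$ involves the convex hull of all of $M$. We first replace it by a local object.

\begin{lemma}\label{lem:local}
Suppose that an open part of $M$ is the graph of $\varphi\in C^\infty(G)$, with $G\subset\mathbb R^{n-1}$ open and convex, and that at a point $a=(x^\circ,\varphi(x^\circ))$ of this part $M$ lies above $T_a(M)$. Then $\varphi$ is strictly convex and $\nabla\varphi$ is injective. Put
\[
p=\nabla\varphi(x^\circ),\qquad \ell(x)=\varphi(x^\circ)+p\cdot(x-x^\circ),\qquad D_\tau=\{x\in G:\varphi(x)\le\ell(x)+\tau\}.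
\]
For small $t>0$ and $\tau=t\sqrt{1+|p|^2}$, the set $D_\tau$ is a compact convex neighborhood of $x^\circ$ that shrinks to $x^\circ$ as $\tau\to0$, the section $\widehat M\cap(T_a(M)+t\nu_a)$ is the part of the hyperplane over $D_\tau$, its boundary lies in $M$, and
\[
A_M^a(t)=\sqrt{1+|p|^2}\;\operatorname{vol}_{n-1}(D_\tau).
\]
\end{lemma}

\begin{proof}
For $x\ne y$ in $G$ the number $\varphi(x)-\varphi(y)-\nabla\varphi(y)\cdot(x-y)$ is nonzero and its sign depends only on $y$. Fixing $x$, we see that the sign is locally constant in $y$, hence positive everywhere, as it is at $x^\circ$. So $\varphi$ lies strictly above each of its tangent hyperplanes; it is strictly convex, and adding the inequalities for $(x,y)$ and $(y,x)$ shows $\nabla\varphi(x)\neq\nabla\varphi(y)$.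

Since $\nu_a=(-p,1)/\sqrt{1+|p|^2}$, the hyperplane $T_a(M)+t\nu_a$ is $\{z=\ell(x)+\tau\}$, and its volume element is $\sqrt{1+|p|^2}\,dx$. The function $\varphi-\ell$ is strictly convex with minimum $0$ at $x^\circ$, so it increases along each ray from $x^\circ$. If $\tau$ is less than its minimum on a small sphere about $x^\circ$, then $D_\tau$ lies inside that sphere, is compact and convex, and has boundary $\{\varphi=\ell+\tau\}$. Let $\widetilde D$ be the part of the hyperplane over $D_\tau$. The points over $\partial D_\tau$ lie in $M$ and $D_\tau$ is the convex hull of $\partial D_\tau$, so $\widetilde D\subset\widehat M$. Conversely, let $y$ be a point of the hyperplane outside $\widetilde D$ and let $o=(x^\circ,\varphi(x^\circ)+\tau)$. The segment from $o$ to $y$ crosses the boundary of $\widetilde D$ at a point $b\in M$. The point $o$ lies above the graph, hence strictly above $T_b(M)$; so $y$, which lies beyond $b$, is strictly below $T_b(M)$. As $\widehat M$ lies above $T_b(M)$, we get $y\notin\widehat M$.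
\end{proof}

Every $a\in M$ is as in the lemma after a rotation. So the condition at $a$ depends only on the germ of $M$ at $a$, and we may shrink $M$ freely; strict convexity of $M$ enters the paper only through this lemma. Conversely, by Taylor's formula the graph of a function with $D^2\varphi>0$ on an open convex set is strictly convex.

\begin{lemma}\label{lem:curv}
In the setting of Lemma~\ref{lem:local}, the set where $D^2\varphi>0$ is open and dense in $G$. At a point $x^\circ$ of this set
\[
\operatorname{vol}(D_\tau)=\omega_{n-1}(2\tau)^{\frac{n-1}2}\bigl(\det D^2\varphi(x^\circ)\bigr)^{-1/2}(1+o(1)),\qquad\tau\to0+ ,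
\]
and \eqref{eq:leading} holds.
\end{lemma}

\begin{proof}
The map $\nabla\varphi$ is continuous and injective, hence open by invariance of domain. If $\det D^2\varphi$ vanished on a nonempty open set, the image of this set would be open and would consist of critical values of $\nabla\varphi$, which contradicts Sard's theorem. Where $\det D^2\varphi\ne0$, convexity gives $D^2\varphi>0$. Let $h(v)=\frac12D^2\varphi(x^\circ)(v,v)$. For any $\eta>0$ we have $(1-\eta)h(v)\le(\varphi-\ell)(x^\circ+v)\le(1+\eta)h(v)$ for small $v$, so for small $\tau$ the set $D_\tau-x^\circ$ lies between the ellipsoids $\{h\le\tau/(1+\eta)\}$ and $\{h\le\tau/(1-\eta)\}$. This gives the asymptotics. Formula \eqref{eq:leading} follows from Lemma~\ref{lem:local} and $\kappa=\det D^2\varphi\,(1+|p|^2)^{-(n+1)/2}$.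
\end{proof}

\paragraph{Coordinates on the space of hyperplanes.} Sections~\ref{sec:C} and \ref{sec:D} study all sections at once, as functions of the hyperplane $z=p\cdot x+c$. Let $D^2\varphi>0$ on a ball $G$. Then $\nabla\varphi$ is a diffeomorphism of $G$ onto an open set; let $p\mapsto x(p)$ be its inverse. The \emph{Legendre transform} $\varphi^*(p)=p\cdot x(p)-\varphi(x(p))$ satisfies
\[
\nabla\varphi^*(p)=x(p),\qquad D^2\varphi^*(p)=\bigl(D^2\varphi(x(p))\bigr)^{-1}.
\]
The tangent hyperplane of slope $p$ is $z=p\cdot x-\varphi^*(p)$. Thus
\[
D(p,c)=\{x\in G:\varphi(x)\le p\cdot x+c\}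
\]
is the set $D_\tau$ for $x^\circ=x(p)$ and $\tau=c+\varphi^*(p)$. Fix $x_0\in G$, $p_0=\nabla\varphi(x_0)$ and a closed ball $G'\subset G$ centered at $x_0$. The function $\varphi(x)-p\cdot x+\varphi^*(p)$ is positive on $\partial G'$ for $p=p_0$, so there are an open ball $P_0$ about $p_0$ and $\varepsilon_1>0$ such that $D(p,c)\subset G'$ on
\begin{equation}\label{eq:dom}
\{(p,c):\ p\in P_0,\ 0<c+\varphi^*(p)<\varepsilon_1\}.
\end{equation}
By Lemma~\ref{lem:local}, the condition of the definition at the point of slope $p$ says that $c\mapsto\operatorname{vol}D(p,c)$ is a polynomial on some interval $(-\varphi^*(p),-\varphi^*(p)+\varepsilon_p)$.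

\section{The quartic}\label{sec:A}

Take $n=3$, $\varphi=(x-y^2)^2+y^2$ and $a=0$. Here $\ell=0$ and $D_\tau=\{(x-y^2)^2+y^2\le\tau\}$. For $|y|\le\sqrt\tau$ the horizontal chord of $D_\tau$ at height $y$ is $|x-y^2|\le\sqrt{\tau-y^2}$. It is the chord of the disc of radius $\sqrt\tau$, moved to the right by $y^2$. So $D_\tau$ is not an ellipse, but its area is $\pi\tau$.

At the origin any shift of the chords would do as well as $y^2$. The point is to have the same at every $a\in M$. There we must subtract from $\varphi$ an affine function $\ell=\ell_0+p_1x+p_2y$, and in the variables $u=x-y^2$, $v=y$,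
\[
\varphi-\ell=u^2+v^2-\ell_0-p_1(u+v^2)-p_2v .
\]
This is again quadratic in $(u,v)$, because $x=u+v^2$ is. (With the shift $y^3$ the term $p_1v^3$ would appear and the argument would stop.) The general proof is this computation.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Put $u_1=x_1-x_2^2$. From $D^2(u_1^2)=2\,du_1^2+2u_1D^2u_1$ we get
\[
D^2\varphi(\xi,\xi)=2(\xi_1-2x_2\xi_2)^2+2(1-2u_1)\xi_2^2+2\sum_{j\ge3}\xi_j^2 .
\]
On $G$ we have $u_1\le x_1<\frac12$, so $D^2\varphi>0$. This inequality and the convexity of $G$ are all that is used about $G$.

Fix $a$. The map $\Phi(x)=(x_1-x_2^2,x_2,\dots,x_{2m})$ is a diffeomorphism of $\mathbb R^{2m}$ with Jacobian determinant $1$ and inverse $u\mapsto(u_1+u_2^2,u_2,\dots,u_{2m})$. It maps $D_\tau$ onto $\{u\in\Phi(G):q(u)\le\tau\}$, where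
\[
q(u)=|u|^2-\ell(u_1+u_2^2,u_2,\dots,u_{2m})
\]
is a polynomial of degree $2$ with quadratic part $q_2(u)=u_1^2+(1-p_1)u_2^2+\sum_{j\ge3}u_j^2$. Put $u^\circ=\Phi(x^\circ)$. Since $p_1=\partial_1\varphi(x^\circ)=2u_1^\circ<1$, the form $q_2$ is positive definite. The function $q\circ\Phi=\varphi-\ell$ vanishes at $x^\circ$ together with its gradient, so the same holds for $q$ at $u^\circ$, and $q(u)=q_2(u-u^\circ)$. For small $\tau$ the whole ellipsoid $\{q_2(u-u^\circ)\le\tau\}$ lies in the open set $\Phi(G)$. Hence $\operatorname{vol}(D_\tau)=\omega_{2m}(1-p_1)^{-1/2}\tau^m$, and Lemma~\ref{lem:local} gives the formula, since $\sqrt{1+|p|^2}\,\tau^m=(1+|p|^2)^{(m+1)/2}t^m$.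

Let $P(x,z)\ne0$ be a polynomial vanishing on $M$. Division in $z$ gives $P=(z-\varphi(x))P_1(x,z)+P(x,\varphi(x))$. The remainder is a polynomial vanishing on the open set $G$, so it is zero. Since $z-\varphi$ has degree $4$, $\deg P\ge4$. If an affine image $\Lambda M$ lay in a quadric $g=0$, then $g\circ\Lambda$ would be a nonzero polynomial of degree at most $2$ vanishing on $M$.
\end{proof}

\section{Hypersurfaces parametrized by quadratic forms}\label{sec:B}

Under the hypotheses of Theorem~\ref{thm:B}, a hyperplane section of $M$ pulls back to a quadric in $\mathbb P^{n-1}$, as before. Two things are new. The volume element is now a rational function with a power of $Q_0$ in the denominator, and the quadrics bounding the regions $D_\tau$ are no longer homothetic. We choose an affine chart in which the height function is even, so that only the even part of the volume element matters, and on each ray we take the height itself as the variable of integration. The denominator then cancels, provided the numerator has degree at most $2m+1$; this bound comes from Euler's identity.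

\begin{proof}[Proof of Theorem~\ref{thm:B}]
A rotation of $\mathbb R^n$ replaces $Q_1,\dots,Q_n$ by linear combinations of them, so we may assume that $M$ is the graph of $\varphi$, with $x_i=Q_i/Q_0$ for $i\le2m$ and $z=Q_n/Q_0$. Fix $a=F([w_a])$, and let $\ell=\ell_0+\sum p_ix_i$ and $D_\tau$ be as in Lemma~\ref{lem:local}. Changing the signs of all $Q_i$ and scaling $w_a$, we may assume $Q_0(w_a)=1$. We write $Q(v,w)$ for the symmetric bilinear form of a quadratic form $Q$.

\emph{The chart.} On $M$ the height over the tangent hyperplane is
\[
z-\ell(x)=P/Q_0,\qquad P=Q_n-\ell_0Q_0-\sum p_iQ_i .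
\]
The quadratic form $P$ is nonnegative near $w_a$ and vanishes at $w_a$. So $w_a$ is a critical point of $P$, that is, $P(w_a,\cdot)=0$. Let $W=\{w:Q_0(w_a,w)=0\}$. Then $\mathbb R^n=\mathbb Rw_a\oplus W$, and $w\mapsto[w_a+w]$, $w\in W$, is an affine chart of $\mathbb P^{n-1}(\mathbb R)$ in which
\[
Q_0(w_a+w)=1+\beta(w),\qquad P(w_a+w)=P(w),\qquad \beta=Q_0|_W .
\]
The height $P(w)/(1+\beta(w))=P(w)+O(|w|^4)$ equals $(\varphi-\ell)(x(w))$, where $w\mapsto x(w)$ is a local diffeomorphism at $0$. Since $\varphi-\ell$ has a critical point with positive definite Hessian at $x(0)$, the form $P|_W$ is positive definite. Choose linear coordinates $w_1,\dots,w_{2m}$ on $W$ with $P(w)=|w|^2$.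

\emph{The Jacobian.} Put $q(w)=1+\beta(w)$ and $Y_i(w)=Q_i(w_a+w)$, so that $x_i=Y_i/q$. Then $\partial_jx_i=q^{-1}(\partial_jY_i-Y_i\,\partial_jq/q)$, and subtracting multiples of the first row in the determinant below gives
\[
\det(\partial_jx_i)=q^{-(2m+1)}J,\qquad J=\det\begin{pmatrix}q&\partial_jq\\ Y_i&\partial_jY_i\end{pmatrix}_{1\le i,j\le 2m}.
\]
The entries have degree at most $2$ in the first column and at most $1$ in the others, which gives only $\deg J\le2m+2$. To gain one degree, use coordinates $w_0w_a+w$ on $\mathbb R^n$. At $w_0=1$ Euler's identity reads $2Q_i=\partial_0Q_i+\sum_{j\ge1}w_j\partial_jQ_i$. Subtracting $\frac12w_j$ times the $j$th column from the first one, we find $J=\frac12\det(\partial_jQ_i)_{0\le i,j\le2m}$ at $w_a+w$, and all entries have degree at most $1$ in $w$. So $J=\sum_{k=0}^{2m+1}J_k$ with $J_k$ homogeneous of degree $k$.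

\emph{The integral.} Choose $r_0>0$ such that on $\{|w|\le r_0\}$ the map $w\mapsto x(w)$ is defined and injective, $J\ne0$ and $q>0$. For small $\tau$ the set $D_\tau$ is the image of $\Delta_\tau=\{|w|<r_0:\ |w|^2\le\tau(1+\beta(w))\}$, and $J$ has constant sign, so
\[
\operatorname{vol}(D_\tau)=\pm\sum_k\int_{\Delta_\tau}J_k(w)\,(1+\beta(w))^{-(2m+1)}\,dw .
\]
Since $\Delta_\tau=-\Delta_\tau$ and $\beta$ is even, the terms with odd $k$ vanish. Let $k=2j$, $0\le j\le m$, and $w=r\theta$ with $|\theta|=1$. On each ray the height $\sigma=r^2/(1+r^2\beta(\theta))$ is increasing in $r$, because $d\sigma/d(r^2)=(1+r^2\beta(\theta))^{-2}$, and for small $\tau$ the ray meets $\Delta_\tau$ in the segment $0\le\sigma\le\tau$. Writing $\beta$ for $\beta(\theta)$,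
\[
r^2=\frac\sigma{1-\sigma\beta},\qquad 1+r^2\beta=\frac1{1-\sigma\beta},\qquad 2r\,dr=\frac{d\sigma}{(1-\sigma\beta)^2}.
\]
In polar coordinates the integrand of the term $k=2j$ is
\[
J_{2j}(\theta)\,(r^2)^{j+m-1}(1+r^2\beta)^{-(2m+1)}\,r\,dr\,d\theta,
\]
and the exponent of $1-\sigma\beta$ after substitution is $-(j+m-1)+(2m+1)-2=m-j$. So the term equals
\[
\frac12\int_0^\tau\sigma^{j+m-1}\int_{S^{2m-1}}J_{2j}(\theta)\,(1-\sigma\beta(\theta))^{m-j}\,d\theta\,d\sigma .
\]
Since $m-j\ge0$, the inner integral is a polynomial in $\sigma$ of degree at most $m-j$, and the term is a polynomial in $\tau$ of degree at most $2m$ divisible by $\tau^m$. (A term of degree $2m+2$ in $J$ would have given the exponent $-1$.) Lemma~\ref{lem:local} finishes the proof.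
\end{proof}

\begin{remark}\label{rem:B}
(a) The hypersurface of Theorem~\ref{thm:A} is the case $Q_0=w_0^2$, $Q_1=w_0w_1+w_2^2$, $Q_i=w_0w_i$ for $2\le i\le2m$, $Q_n=w_1^2+\dots+w_{2m}^2$, with $u_i=w_i/w_0$. Here $W=\{w_0=0\}$, $\beta=0$ and $J$ is constant, which is why $A_M^a$ is a monomial. For $n=3$ the four forms have no common complex zero ($Q_0=0$ and $Q_1=0$ give $w_0=w_2=0$, then $Q_3=0$ gives $w_1=0$), and the map is birational onto its image because $\Phi$ is a polynomial automorphism. So the quartic is a real Steiner surface.

(b) The quadrics (Q1)--(Q3) are covered by stereographic projection. Let $g(b)=0$ and $g(b+w)=g_1(w)+g_2(w)$ with $g_i$ homogeneous of degree $i$. The line $b+sw$ meets the quadric again at $s=-g_1/g_2$, so $x_i=(b_ig_2-g_1w_i)/g_2$. Given $a$, take $b\ne a$; then $g_2(a-b)\ne0$, since otherwise the line through $a$ and $b$ would lie on the quadric, and near $a$ the parametrization has the smooth inverse $x\mapsto[x-b]$.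

(c) The bound $n-1$ is attained by the sphere, with $A(t)=\omega_{2m}(2t-t^2)^m$, and hence by all ellipsoids.
\end{remark}

\section{Analyticity on a dense open set}\label{sec:C}

The hypothesis controls $\operatorname{vol}D(p,c)$ as a function of $c$ only, and with constants that may depend on $p$. The Baire category theorem makes the constants uniform on an open set. To control the dependence on $p$ we bring in the higher moments of $D(p,c)$: a derivative in $p$ of one moment is a derivative in $c$ of the next one, all moments turn out to be polynomials in $c$, and derivatives of bounded polynomials can be estimated. Finally $\varphi^*$ is recovered as a root.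

\begin{proof}[Proof of Theorem~\ref{thm:C}]
It suffices to show that every nonempty open subset of $M$ contains a nonempty open subset that is real-analytic. Recall that $n=2m+1$. By Lemma~\ref{lem:curv} the given subset contains a graph over a ball $G\subset\{|x|<R\}$ with $D^2\varphi>0$. On the set \eqref{eq:dom} define, for multi-indices $\alpha$,
\[
B_\alpha(p,c)=\int_{D(p,c)}x^\alpha\,dx .
\]
These functions are $C^\infty$. Indeed, the radial derivative of $\varphi(x)-p\cdot x$ from $x(p)$ is positive off $x(p)$, so by the implicit function theorem $\partial D(p,c)=\{x(p)+r(\theta,p,c)\theta\}$ with $r$ smooth, and $B_\alpha$ is an integral in polar coordinates with smooth limits.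

\emph{Uniform degree.} For integers $N>1/\varepsilon_1$ let $F_N$ be the set of $p\in P_0$ such that $\partial_c^{N+1}B_0(p,c)=0$ whenever $0<c+\varphi^*(p)<1/N$. By continuity $F_N$ is closed in $P_0$, and by hypothesis the $F_N$ cover $P_0$. By the Baire theorem some $F_N$ contains a ball. Since $\varphi^*$ is continuous, there are a smaller ball $P_2\subset F_N$ and a closed interval $I$ of length $2l>0$ with $I\subset(-\varphi^*(p),-\varphi^*(p)+\frac1N)$ for all $p\in P_2$.

\emph{Moments.} Let $C_\alpha(p,c)=\int_G(p\cdot x+c-\varphi(x))_+\,x^\alpha\,dx$. The integrand is Lipschitz in $(p,c)$ and differentiable unless $x\in\partial D(p,c)$, a null set. So $\partial_cC_\alpha=B_\alpha$ and $\partial_{p_j}C_\alpha=B_{\alpha+e_j}$, and the equality of mixed derivatives gives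
\[
\partial_cB_{\alpha+e_j}=\partial_{p_j}B_\alpha .
\]
Two facts follow by induction on $|\alpha|$. First, $\partial_c^{N+|\alpha|+1}B_\alpha=0$ on $P_2\times I$, because $\partial_c^{N+|\alpha|+2}B_{\alpha+e_j}=\partial_{p_j}\partial_c^{N+|\alpha|+1}B_\alpha$; so $B_\alpha(p,\cdot)$ is a polynomial of degree at most $N+|\alpha|$ on $I$. Second, $\partial_p^\alpha B_0=\partial_c^{|\alpha|}B_\alpha$, because $\partial_{p_j}\partial_c^{|\alpha|}B_\alpha=\partial_c^{|\alpha|+1}B_{\alpha+e_j}$.

\emph{Estimates.} The Bernstein--Walsh inequality states that a polynomial $f$ of degree at most $d$ satisfies $|f(\zeta)|\le|\zeta+\sqrt{\zeta^2-1}|^d\max_{[-1,1]}|f|$ for $\zeta\in\mathbb C\setminus[-1,1]$, with the branch of modulus greater than $1$. (Apply the maximum principle to $f(\zeta)/(\zeta+\sqrt{\zeta^2-1})^d$ outside $[-1,1]$, including $\infty$.) For $|\zeta|\le2$ the base is at most $2+\sqrt5<5$. Now $|B_\alpha|\le KR^{|\alpha|}$ with $K=\operatorname{vol}(G)$. After rescaling $I$ to $[-1,1]$, the polynomial $B_\alpha(p,\cdot)$ is bounded by $5^{N+|\alpha|}KR^{|\alpha|}$ on the complex disc of radius $2l$ about the center of $I$. This disc contains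 the disc of radius $l$ about any $c\in I$, so Cauchy's estimate gives
\[
|\partial_p^\alpha B_0|=|\partial_c^{|\alpha|}B_\alpha|\le5^NK\,|\alpha|!\,(5R/l)^{|\alpha|}\qquad\text{on }P_2\times I .
\]
Since $|\alpha|!\le(2m)^{|\alpha|}\alpha!$, these are the bounds that make the Taylor series in $p$ converge to the function, so $B_0(\cdot,c)$ is real-analytic on $P_2$ for each $c\in I$. Write $B_0(p,c)=\sum_{k\le N}\beta_k(p)c^k$ for $0<c+\varphi^*(p)<\frac1N$. By Lagrange interpolation at $N+1$ fixed nodes in $I$, each $\beta_k$ is a linear combination of functions $B_0(\cdot,c)$, hence real-analytic on $P_2$.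

\emph{Recovering $\varphi$.} By Lemma~\ref{lem:curv} the polynomial $\sum\beta_k(p)c^k$ vanishes to order exactly $m$ at $c=-\varphi^*(p)$. So $-\varphi^*(p)$ is a simple zero of $E(p,c)=\partial_c^{m-1}\sum\beta_k(p)c^k$, which is real-analytic in $(p,c)$. By the analytic implicit function theorem the continuous function $\varphi^*$ is real-analytic on $P_2$. The map $\nabla\varphi^*$ has invertible differential, so its inverse $\nabla\varphi$, and hence $\varphi$, is real-analytic on the open set $\nabla\varphi^*(P_2)$.
\end{proof}

\section{Algebraic surfaces in $\mathbb R^3$}\label{sec:D}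

For an algebraic surface the area of a small section is an integral $\oint_\delta x_1\,dx_2$ over an oval $\delta$ on a complex plane section of $X$. It continues analytically along paths in the space of complex planes, and being a polynomial in $c$ survives continuation. Comparing this with the Picard--Lefschetz formula, we show that $\delta$ separates the complex curve. Then the tangent plane section splits into two conjugate curves that meet once, and intersection theory leaves two possibilities.

\begin{example}\label{ex:split}
For the sphere the tangent section is a pair of conjugate lines. For the quartic of Theorem~\ref{thm:A} with $n=3$, the tangent plane $z=0$ at the origin cuts out $(x-y^2+iy)(x-y^2-iy)=0$, a pair of conjugate conics. In the parameter plane of Remark~\ref{rem:B}(a) these are the lines $w_1=\pm iw_2$, which meet only at $[1:0:0]$. The conics also meet at infinity, but only because the distinct points $[0:\pm i:1]$ have the same image $[0:1:0:0]$. So the statement ``meet once'' holds on a resolution of $X$, not on $X$. On $\mathbb P^2$ a general plane section is a smooth conic, a sphere, and every simple closed curve on it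 separates.
\end{example}

We use homogeneous coordinates $[x_0:x_1:x_2:x_3]$ with $\mathbb C^3=\{x_0=1\}$ and $H_\infty=\{x_0=0\}$. The dual space $\check{\mathbb P}^3$ is the space of planes.

\subsection{Standard facts}

Varieties are complex, and $Z_{\mathrm{sm}}$ is the smooth locus of $Z$.
\begin{enumerate}
\item[(F1)] \emph{Bertini.} Let $\mu:Z\to\mathbb P^k$ be a nonconstant morphism from a smooth irreducible projective variety. For $H$ outside a proper closed subset of the dual space, the divisor $\mu^*H$ is reduced and smooth; if $\dim\mu(Z)\ge2$, it is also connected.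
\item[(F2)] \emph{Biduality.} For an irreducible proper subvariety $Z\subset\mathbb P^3$, let $\operatorname{Con}(Z)\subset\mathbb P^3\times\check{\mathbb P}^3$ be the closure of the set of pairs $(y,H)$ with $y\in Z_{\mathrm{sm}}$ and $H$ containing the projective tangent space of $Z$ at $y$; over $Z_{\mathrm{sm}}$ it consists of these pairs only. It is irreducible of dimension $2$, and its projection $Z^\vee\subset\check{\mathbb P}^3$ is the dual variety. Then $\operatorname{Con}(Z^\vee)$ is $\operatorname{Con}(Z)$ with the factors exchanged; in particular $(Z^\vee)^\vee=Z$.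
\item[(F3)] \emph{Ehresmann.} If $f:\mathcal Y\to S$ is a proper submersion of manifolds and $\mathcal Y'\subset\mathcal Y$ is a closed submanifold on which $f$ is also a submersion, then the pair $(\mathcal Y,\mathcal Y')$ is a locally trivial bundle of pairs over $S$.
\item[(F4)] \emph{Picard--Lefschetz.} Let $\tau:\mathcal Y\to\Delta$ be a proper holomorphic map from a smooth surface to a disc about $0$, with a single critical point $a$, near which $\tau=u_1^2+u_2^2$ in local coordinates, and let $\mathcal Y'$ be a union of disjoint sections not through $a$. Let $Y_\tau$ be the fibers and $\mathcal N=\{|u|\le\varepsilon\}$ a small ball. After shrinking $\Delta$, the part of $(\mathcal Y,\mathcal Y')$ outside the interior of $\mathcal N$ is a trivial bundle over $\Delta$; $Y_0\cap\mathcal N$ is the union of the discs $u_1\pm iu_2=0$; and for $\tau>0$, $Y_\tau\cap\mathcal N$ is an annulus with core $\delta=\{u\in\mathbb R^2:|u|^2=\tau\}$, the \emph{vanishing cycle}. The monodromy around $0$ acts on $H_1(Y_\tau\setminus\mathcal Y')$ and on $H_1(Y_\tau)$ by $\xi\mapsto\xi\pm\langle\xi,\delta\rangle\delta$, where $\langle\cdot,\cdot\rangle$ is the intersection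 number.
\item[(F5)] \emph{Semisimplicity} \cite[Thm.~4.2.6]{Del}. For a smooth projective family of curves over a smooth connected variety $S$, the monodromy representation of $\pi_1(S)$ on $H_1$ of a fiber with rational coefficients is semisimple: every invariant subspace has an invariant complement.
\item[(F6)] \emph{Hodge index.} If $A,E$ are divisors on a smooth projective surface with $A^2>0$ and $A\cdot E=0$, then $E^2\le0$, with equality only if $E\equiv0$, where $\equiv$ is numerical equivalence (equal intersection numbers with all curves).
\end{enumerate}

\subsection{Real points, and the implication (ii)$\Rightarrow$(i)}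

\begin{lemma}\label{lem:real}
The surface $X$ is irreducible. A proper Zariski-closed subset of $X$ meets $M$ in a nowhere dense set. Near a point of $M\cap X_{\mathrm{sm}}$, $M$ coincides with $X(\mathbb R)$. If $X$ is a quadric, then $M$ is, up to translation and rotation, an open subset of a quadric \textup{(Q1)--(Q3)}.
\end{lemma}

\begin{proof}
The real points of a complex algebraic set of dimension at most $1$ have real dimension at most $1$, so they contain no open piece of $M$. Let $h$ be an irreducible complex factor of $g$ and $\bar h$ the polynomial with conjugate coefficients. If $h$ and $\bar h$ are not proportional, then the real polynomial $h\bar h$ divides $g$, so $g=ch\bar h$, and the real zeros of $g$ lie in $\{h=\bar h=0\}$, of dimension at most $1$; this is impossible. So $h$ is proportional to a real polynomial, $g=ch$, and $X$ is irreducible. Proper closed subsets of $X$ have dimension at most $1$, which gives the second claim. At a real smooth point $\nabla g\ne0$, so $X(\mathbb R)$ is there a real-analytic surface that contains the surface $M$, and the two agree locally. Let $X$ be a quadric. By Lemma~\ref{lem:curv}, $M\cap X_{\mathrm{sm}}$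 has a point with $\kappa>0$, and no real line through it lies on $X$. In the classification of irreducible real quadrics containing a surface, cones, cylinders, one-sheeted hyperboloids and hyperbolic paraboloids have a line through every point. What remains is the ellipsoid, the elliptic paraboloid and the two-sheeted hyperboloid, and in the last case the connected set $M$ lies in one sheet.
\end{proof}

Assume (ii). If $X$ is a quadric, (i) follows from Lemma~\ref{lem:real} and the computation in Section~\ref{sec:intro}. Let $X$ be the birational image of $F=[Q_0:\dots:Q_3]$ with real $Q_i$. There is a nonempty Zariski-open $X'\subset X_{\mathrm{sm}}$ such that $F^{-1}(X')\to X'$ is an isomorphism. By Lemmas~\ref{lem:curv} and \ref{lem:real} there is $a\in M\cap X'$ with $\kappa(a)>0$. If $b\in X'$ is real and $F(y)=b$, then $F(\bar y)=\bar b=b$, so $\bar y=y$. Hence $F$ maps the real points near $F^{-1}(a)$ diffeomorphically onto $X(\mathbb R)=M$ near $a$, and $Q_0\neq0$ there because $a\notin H_\infty$. Theorem~\ref{thm:B} applies to a neighborhood of $a$ in $M$ that is a graph over a disc, and (i) follows.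

\subsection{The family of plane sections}

From now on assume (i), and let $d=\deg X$. By Lemmas~\ref{lem:curv} and \ref{lem:real}, after a rotation (which does not affect (ii)) the open set in (i) contains a piece $M_1\subset X_{\mathrm{sm}}$ that is the graph $x_3=\varphi(x_1,x_2)$ over a disc, with $\varphi$ real-analytic and $D^2\varphi>0$. Near a point of $M_1$, the functions $\varphi$, $x(p)$, $\varphi^*$ extend holomorphically, and $X$ is the graph of the extension of $\varphi$. We use the chart $(p,c)\in\mathbb C^3\subset\check{\mathbb P}^3$ of the planes $x_3=p_1x_1+p_2x_2+cx_0$.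

Plane sections of a singular surface can all be singular, so we pass to a resolution. Let $\mu:\widetilde X\to X$ be the minimal resolution of the normalization of $X$: $\widetilde X$ is a smooth projective surface and $\mu$ is an isomorphism over $X_{\mathrm{sm}}$. Both constructions are unique up to unique isomorphism, so complex conjugation on $X$ lifts to an antiholomorphic involution $\iota$ of $\widetilde X$. We identify $X_{\mathrm{sm}}$ with its preimage. Let $L=\mu^*\mathcal O(1)$, so $L^2=d$, let $C_H=\mu^*H$ for a plane $H$, and let $\mathcal D=\mu^{-1}(H_\infty)$ with reduced structure. We call $C_H$ \emph{singular} at $x$ if its local equation vanishes to order at least $2$ at $x$; for $x\in X_{\mathrm{sm}}$ this means $H=T_xX$.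

The form $x_1\,dx_2$ is holomorphic on $\widetilde X\setminus\mathcal D$ and in general has poles along $\mathcal D$. Its integrals therefore live on the open curves $C_H^\circ=C_H\setminus\mathcal D$, and we must remove the planes for which either $C_H$ or its position relative to $\mathcal D$ degenerates. Let $\Sigma_1\subset\mathbb C^3$ be the set of $H$ with $C_H$ singular. It is closed algebraic, being the projection of a closed subset of $\widetilde X\times\mathbb C^3$, and proper by (F1). For $H=(p,c)$ the line $\Lambda_p=H\cap H_\infty$ depends only on $p$. Let $\Sigma_2$ be the set of $(p,c)$ such that $\Lambda_p$ passes through the image of a singular point of $\mathcal D$ or of a component of $\mathcal D$ contracted by $\mu$, or such that for some non-contracted component, with normalization mapping by $g_j:\widehat D_j\to H_\infty$, either $\Lambda_p\supset g_j(\widehat D_j)$ or $g_j^*\Lambda_p$ is not reduced. This is a closed algebraic condition on $p$ alone, and it is proper by (F1) applied to the $g_j$. If $H\notin\Sigma_2$, then $C_H$ meets $\mathcal D$ only at smooth points of $\mathcal D$, with intersection multiplicity $1$, that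 is, transversally.

Let $S=\mathbb C^3\setminus(\Sigma_1\cup\Sigma_2)$, which is connected. The incidence variety $\mathcal C=\{(x,H):x\in C_H\}\subset\widetilde X\times\check{\mathbb P}^3$ is a $\mathbb P^2$-bundle over $\widetilde X$, hence smooth, and its projection to $\check{\mathbb P}^3$ is a submersion at $(x,H)$ when $C_H$ is not singular at $x$. So $\{C_H\}_{H\in S}$ is a smooth projective family, and by (F3) the pairs $(C_H,C_H\cap\mathcal D)$ form a locally trivial family over $S$. By (F1) the curves $C_H$, $H\in S$, are connected.

To apply (F4) we need a real tangent plane whose section has no singularity other than the point of contact.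

\begin{lemma}\label{lem:generic}
There is $a\in M_1$ such that $H_0=T_aX\notin\Sigma_2$ and $C_{H_0}$ is singular only at $a$.
\end{lemma}

\begin{proof}
The dual variety $X^\vee$ contains the planes $(p,-\varphi^*(p))$ with $p$ in an open subset of $\mathbb R^2$, which is Zariski dense in $\mathbb C^2$. So $X^\vee$ is an irreducible surface and $X^\vee\not\subset\overline{\Sigma_2}$. Moreover, the planes of $X^\vee$ do not all pass through one point $b$. Otherwise $b_3=p_1b_1+p_2b_2-\varphi^*(p)b_0$ for $p$ in an open set; if $b_0\ne0$ then $\varphi^*$ is affine, although $D^2\varphi^*$ is invertible, and if $b_0=0$ then all $b_i$ vanish. As $X^\vee$ is irreducible, it is not contained in the union of the sets $\{H:b\in H\}$ over finitely many points $b$.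

Let $E_1,\dots,E_s$ be the irreducible components of $\mu^{-1}(X\setminus X_{\mathrm{sm}})$ and let $Y_i\subset\check{\mathbb P}^3$ be the closed set of $H$ such that $C_H$ is singular at some point of $E_i$. We claim that $X^\vee\not\subset Y_i$. If $\mu(E_i)$ is a point $b$, every plane in $Y_i$ passes through $b$, and the claim follows. Let $\mu(E_i)=\Gamma$ be a curve and $\gamma:\widehat E_i\to\Gamma$ the induced map from the normalization of $E_i$. If $C_H$ is singular at a point of $E_i$, the equation of $H$ pulled back by $\gamma$ vanishes to order at least $2$ at a point $e\in\widehat E_i$. Outside a finite set of points $e$, the map $\gamma$ is immersive and $\gamma(e)\in\Gamma_{\mathrm{sm}}$, and then $H$ contains the tangent line of $\Gamma$ at $\gamma(e)$. So each $H\in Y_i$ lies in $\Gamma^\vee$ or passes through one of finitely many points. If $X^\vee\subset Y_i$, irreducibility gives $X^\vee\subset\Gamma^\vee$; since $\Gamma^\vee$ is irreducible of dimension at most $2$, $X^\vee=\Gamma^\vee$, and (F2) gives $X=\Gamma$, which is absurd.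

Thus the part of $X^\vee$ in $\overline{\Sigma_2}\cup\bigcup Y_i$, together with the singular locus of $X^\vee$, is a proper closed subset of $X^\vee$. Its preimage under the dominant morphism $X_{\mathrm{sm}}\to X^\vee$, $y\mapsto T_yX$, is a proper closed subset of $X_{\mathrm{sm}}$. By Lemma~\ref{lem:real} there is $a\in M_1$ outside it. If $C_{H_0}$ is singular at $y$, then $y\in X_{\mathrm{sm}}$ and $(y,H_0)\in\operatorname{Con}(X)$. By (F2), $y$ is the tangent plane of the surface $X^\vee$ at its smooth point $H_0$, and so is $a$. Hence $y=a$.
\end{proof}

\subsection{The area as a period}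

Fix $a$ as in Lemma~\ref{lem:generic}, with $H_0=(p_0,-\varphi^*(p_0))$, and put $\tau=c+\varphi^*(p)$. We use $x=(x_1,x_2)$ as a coordinate on $\widetilde X$ near $a$. By Taylor's formula,
\[
\varphi(x(p)+v)-p\cdot(x(p)+v)+\varphi^*(p)=v^{\top}h(p,v)\,v,\qquad h=\int_0^1(1-s)D^2\varphi(x(p)+sv)\,ds .
\]
The symmetric matrix $h$ is positive definite at $(p_0,0)$, so nearby it has a symmetric holomorphic square root that is real for real $(p,v)$. Then $u=h^{1/2}v$ are coordinates near $a$, holomorphic in $(p,x)$, real and orientation preserving for real $(p,x)$, in which
\begin{equation}\label{eq:morse}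
C_H=\{u_1^2+u_2^2=\tau\}\quad\text{near }a .
\end{equation}
Let $\Omega=\{(p,c):|p-p_0|<\eta,\ |\tau|<\eta\}$. For small $\eta$, $\Omega$ misses the closed set $\Sigma_2$, and by compactness of $\widetilde X$ the singular points of $C_H$, $H\in\Omega$, lie near $a$. So \eqref{eq:morse} gives $\Omega\cap S=\Omega\setminus\{\tau=0\}$. For $H\in\Omega\cap S$ let $\delta_H\subset C^\circ_H$ be the loop $u=\sqrt\tau\,(\cos\theta,\sin\theta)$, $0\le\theta\le2\pi$. The two choices of the root give the same oriented loop, and it depends continuously on $H$.

\begin{lemma}\label{lem:period}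
The function $\mathcal A(H)=\oint_{\delta_H}x_1\,dx_2$ extends holomorphically to $\Omega$. It equals $\operatorname{vol}D(p,c)>0$ for real $p$ and $\tau>0$, and $\partial_c^{N+1}\mathcal A=0$ for some $N$.
\end{lemma}

\begin{proof}
With $s=\sqrt\tau$ and $x=x(p,u)$ evaluated at $u=s(\cos\theta,\sin\theta)$, the integral $\int_0^{2\pi}x_1\,\partial_\theta x_2\,d\theta$ is holomorphic in $(p,s)$, and it is even in $s$ by the substitution $\theta\mapsto\theta+\pi$. So it is holomorphic in $(p,\tau)$. For real $p$ and $\tau>0$, $\delta_H$ is the positively oriented boundary of $D(p,c)$, and Green's formula gives the area. Expand $\mathcal A=\sum_ka_k(p)\tau^k$ with $a_k$ holomorphic. By (i), for each real $p$ near $p_0$ only finitely many $a_k(p)$ are nonzero. The closed sets $\{p\ \text{real}:a_k(p)=0\ \text{for all }k>N\}$ cover a real neighborhood of $p_0$, so by the Baire theorem one of them has interior points in $\mathbb R^2$. Then $a_k\equiv0$ for $k>N$. At fixed $p$, $\partial_c=\partial_\tau$.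
\end{proof}

This lemma is the only place where (i) is used.

\subsection{The vanishing cycle separates}

Fix $H_*=(p_0,c_*)\in\Omega$ with $\tau_*=c_*+\varphi^*(p_0)>0$ small, and write $C_*=C_{H_*}$, $C_*^\circ=C^\circ_{H_*}$, $\delta=\delta_{H_*}$. The group $\Pi=\pi_1(S,H_*)$ acts on $H_1(C_*^\circ)$ and $H_1(C_*)$ by transport of cycles along loops. The actions are compatible with the inclusion and preserve intersection numbers, which are the same in $C_*^\circ$ and in $C_*$.

\begin{proposition}\label{prop:sep}
The curve $\delta$ separates $C_*$.
\end{proposition}

\begin{proof}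
\emph{Periods.} A class $\xi\in H_1(C_*^\circ,\mathbb Z)$ can be transported to classes $\xi_H$ for $H$ near $H_*$, and along any path in $S$. The integral $\oint_{\xi_H}x_1\,dx_2$ is well defined, since a holomorphic $1$-form on a curve is closed. It is continuous in $H$, and holomorphic in each coordinate $s$ of $H$ by Morera's theorem: by Stokes' formula its integral over the boundary of a small triangle in the $s$-line is an integral of $d(x_1\,dx_2\wedge ds)$, a holomorphic $3$-form on a complex surface, which is zero. Hence for $h\in\Pi$ the germ $\mathcal A_h(H)=\oint_{(h\delta)_H}x_1\,dx_2$ at $H_*$ is the analytic continuation of $\mathcal A$ along $h$. The operator $\partial_c$ is defined on all of $\mathbb C^3$, so $\partial_c^{N+1}\mathcal A_h=0$.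

\emph{Isotropy.} Restrict the family to the disc $\{p=p_0,\ |\tau|<\eta\}$. The total space is a smooth surface, with one critical point $a$ of the form \eqref{eq:morse}, and the finite set $C_H\cap\mathcal D=\mu^{-1}(\Lambda_{p_0})$ does not depend on $c$ and gives disjoint sections. So (F4) applies: the loop $\gamma_0$ given by $\tau=\tau_*e^{i\vartheta}$, $0\le\vartheta\le2\pi$, acts by $\mathcal T(\xi)=\xi\pm\langle\xi,\delta\rangle\delta$. Continuation along $\gamma_0$ therefore changes the value $\mathcal A_h(H_*)$ by $\pm\langle h\delta,\delta\rangle\mathcal A(H_*)$. But $c\mapsto\mathcal A_h(p_0,c)$ is a polynomial, and it returns to itself. As $\mathcal A(H_*)>0$, we get $\langle h\delta,\delta\rangle=0$ for all $h\in\Pi$. By invariance $\langle h\delta,h'\delta\rangle=0$ for all $h,h'$, so the span $U\subset H_1(C_*,\mathbb Q)$ of the classes $h\delta$ is a $\Pi$-invariant subspace on which the intersection form vanishes.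

\emph{Vanishing of the class.} An isotropic invariant subspace is not yet a contradiction; we need an invariant complement, and for this we pass to the compact curves. By (F5) there is a $\Pi$-invariant $U'$ with $H_1(C_*,\mathbb Q)=U\oplus U'$. For $\xi\in U'$ the class $\mathcal T(\xi)-\xi=\pm\langle\xi,\delta\rangle\delta$ lies in $U'\cap U=0$. If the class of $\delta$ were nonzero, it would be orthogonal to $U'$ as well as to $U$, contradicting the nondegeneracy of the intersection form on a compact surface. So $\delta=0$ in $H_1(C_*,\mathbb Q)$. If $C_*\setminus\delta$ were connected, we could join the two sides of $\delta$ by a path in it and obtain a loop with intersection number $\pm1$ with $\delta$. Hence $\delta$ separates.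
\end{proof}

There is no conflict with $\mathcal A(H_*)>0$: the class of $\delta$ in $H_1(C_*^\circ)$ is nonzero, and the area is $2\pi i$ times a sum of residues of $x_1\,dx_2$ at the points at infinity on one side of $\delta$.

\subsection{The tangent section and the degree}

\begin{lemma}\label{lem:split}
We have $C_{H_0}=C_1+C_2$ with $C_1,C_2$ smooth irreducible curves through $a$, $C_1\cdot C_2=1$ and $\iota(C_1)=C_2$. Either $d=2$, or $d=4$, $C_1^2=1$ and $C_1\equiv C_2$.
\end{lemma}

\begin{proof}
Since $C_*$ is connected, $C_*\setminus\delta$ has exactly two components, one on each side of $\delta$. In the notation of (F4), the part of $C_*$ outside the open annulus thus has two components, each containing one boundary circle. The same holds for the part of $C_{H_0}$ outside the interior of $\mathcal N$, and inside $\mathcal N$ the circles bound the two discs $u_1\pm iu_2=0$. So the smooth curve $C_{H_0}\setminus\{a\}$ has two connected components, each containing one punctured disc. Their closures $C_1,C_2$ are irreducible and smooth, and they meet only at $a$, transversally.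

The involution $\iota$ preserves $C_{H_0}$, as $H_0$ is real, and acts near $a$ by $u\mapsto\bar u$. It exchanges the branches $u_1\pm iu_2=0$; here we use that the Hessian is definite, since for an indefinite one each branch would be real. So $\iota(C_1)=C_2$. An antiholomorphic involution preserves the orientation of a complex surface and reverses that of curves, so $C_1^2=C_2^2=:\alpha$. As $C_1+C_2\in|L|$,
\[
d=(C_1+C_2)^2=2\alpha+2,\qquad (C_1-C_2)\cdot L=0,\qquad (C_1-C_2)^2=2\alpha-2 .
\]
From $d>0$ we get $\alpha\ge0$, and (F6) gives $\alpha\le1$, with $C_1\equiv C_2$ if $\alpha=1$.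
\end{proof}

If $d=2$, then $X$ is a quadric and (ii) holds by Lemma~\ref{lem:real}. It remains to treat $d=4$.

\subsection{The case $d=4$}

In Example~\ref{ex:split} the curves $C_1,C_2$ are lines in the parameter plane. So we try to build the plane from the linear system of $C=C_1$, which has $C^2=1$ and $L\cdot C=\alpha+1=2$.

\emph{$C$ is rational.} As $L\cdot C>0$, $\mu(C)$ is a curve. It contains the smooth point $a$, and $\mu$ is an isomorphism over $X_{\mathrm{sm}}$, so $\mu|_C$ is birational onto $\mu(C)$ and $\deg\mu(C)=L\cdot C=2$. An irreducible curve of degree $2$ is a smooth conic, so $C\cong\mathbb P^1$.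

\emph{$H^1(\widetilde X,\mathcal O)=0$.} Otherwise the Albanese map is a nonconstant morphism from $\widetilde X$ to an abelian variety. It contracts $C$ to a point, because a holomorphic map from $\mathbb P^1$ to a torus lifts to the universal cover and is constant. Take a very ample divisor on the abelian variety that misses this point. It meets the image of $\widetilde X$, which has positive dimension, so it pulls back to a nonzero effective divisor $\Theta$ with $\Theta\cdot C=0$, and $\Theta^2\ge0$ since $\Theta$ moves in a base point free system. By (F6) with $A=C$, $\Theta\equiv0$, which is impossible for a nonzero effective divisor on a projective surface.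

\emph{The map to $\mathbb P^2$.} The restriction of $\mathcal O(C)$ to $C$ has degree $C^2=1$. From
\[
0\to\mathcal O\to\mathcal O(C)\to\mathcal O_{\mathbb P^1}(1)\to0
\]
and $H^1(\mathcal O)=0$ we see that $h^0(\mathcal O(C))=1+2=3$ and that the sections surject onto $H^0(\mathcal O_{\mathbb P^1}(1))$. A base point of $|C|$ would lie on $C$, where these sections have no common zero. So $|C|$ defines a morphism $\psi:\widetilde X\to\mathbb P^2$ with $\psi^*\mathcal O(1)=\mathcal O(C)$. If the image were a curve, two general lines would pull back to disjoint divisors and $C^2$ would be $0$. So $\psi$ is surjective of degree $C^2=1$, that is, birational. A birational morphism of smooth projective surfaces is a composition of blow-ups of points; hence the Picard group of $\widetilde X$ is free with nondegenerate intersection form, and numerical equivalence coincides with linear equivalence. Thus $C_2\in|C|$ and $L\cong\mathcal O(2C)=\psi^*\mathcal O(2)$. Since $\psi_*\mathcal O=\mathcal O$, we have $H^0(\widetilde X,L)=H^0(\mathbb P^2,\mathcal O(2))$, so $\mu^*x_i=\psi^*Q_i$ for ternary quadratic forms $Q_0,\dots,Q_3$. The $\mu^*x_i$ have no common zero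 and $\psi$ is surjective, so the $Q_i$ have no common zero. The morphism $F=[Q_0:\dots:Q_3]$ satisfies $F\circ\psi=\mu$, so it is birational onto $X$.

\emph{Reality.} The coordinates on $\mathbb P^2$ were arbitrary, and we must choose them so that the $Q_i$ become real. Let $f_0,f_1,f_2$ be the basis of $\{f:\operatorname{div}f+C\ge0\}$ that defines $\psi$, and let $f$ be a meromorphic function with $\operatorname{div}f=C_2-C$. The functions $\overline{f_i\circ\iota}$ are meromorphic, linearly independent, and satisfy $\operatorname{div}\overline{f_i\circ\iota}+C_2\ge0$, because $\iota(C)=C_2$. So $f\cdot\overline{f_i\circ\iota}$ is again a basis of the same space, and there is an invertible matrix $A$ with $\psi\circ\iota=[j]\circ\psi$, where $j(v)=A\bar v$ on $\mathbb C^3$ and $[j]$ is the induced map of $\mathbb P^2$. Since $\iota^2=1$ and $\psi$ is surjective, the linear map $j^2=A\bar A$ induces the identity, so $j^2=\lambda$ is a scalar. From $j\circ j^2=j^2\circ j$ we get $\bar\lambda=\lambda$, and $\lambda^3=\det(A\bar A)=|\det A|^2>0$, so $\lambda>0$; here it matters that $3$ is odd. Replacing $j$ by $j/\sqrt\lambda$ we get $j^2=1$. Then every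 $v$ is $\frac12(v+jv)+i\cdot\frac1{2i}(v-jv)$ with both vectors fixed by $j$, so $\mathbb C^3$ has a basis of fixed vectors, in which $j(v)=\bar v$.

In these coordinates, for $y=\psi(x)$,
\[
F(\bar y)=F\psi\iota(x)=\mu\iota(x)=\overline{\mu(x)}=\overline{F(y)} .
\]
Let $\bar Q_i$ be the form with conjugate coefficients, so $\bar Q_i(y)=\overline{Q_i(\bar y)}$. Then $\bar Q_i(y)=\zeta(y)Q_i(y)$ for all $i$. As the $Q_i$ have no common zero, $\zeta$ is a holomorphic function on $\mathbb P^2$, hence a constant, and conjugating twice gives $|\zeta|=1$. Choose $\zeta_1$ with $\zeta_1^2=\zeta$. Then $\overline{\zeta_1Q_i}=\bar\zeta_1\zeta_1^2Q_i=\zeta_1Q_i$, so the forms $\zeta_1Q_i$ are real and define the same map $F$. Thus $X$ is a real Steiner surface, (ii) holds, and Theorem~\ref{thm:D} is proved.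

\begin{thebibliography}{9}

\bibitem{Agr}
Mark Agranovsky, \emph{Locally polynomially integrable surfaces and finite stationary phase expansions}, arXiv:1901.03976 (2019).

\bibitem{Del}
Deligne, \emph{Th\'eorie de Hodge II}.

\end{thebibliography}
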